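# Critical points of $\tfrac12\big(G(z+p)+G(z-p)\big)$ on a flat torus

## 1. Points of order four, where a quotient torus does the counting

Let $\operatorname{Im}\tau>0$, let $\Lambda=\mathbb Z+\mathbb Z\tau$, and let $E=E_\tau=\mathbb C/\Lambda$ be the flat torus. Its area is $|E_\tau|=\operatorname{Im}\tau$. The Green function $G(z)=G(z;\tau)$ is the unique function with
$$-\Delta G=\delta_0-\frac1{|E_\tau|}\ \text{ on }E_\tau,\qquad \int_{E_\tau}G=0 .$$
By uniqueness $G(-z)=G(z)$. Near $0$ we have $G=-\frac1{2\pi}\log|z|+\text{smooth}$. If a lattice is multiplied by $\alpha\in\mathbb C^*$, the function $z\mapsto G(\alpha z)$ of the new lattice satisfies the defining conditions of the old one, because $\Delta$ gains a factor $|\alpha|^2$ and $\delta_0(\alpha z)=|\alpha|^{-2}\delta_0(z)$. So similar lattices have the same Green function up to scaling, and we may speak of the Green function of any lattice.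

For $p\in E_\tau$ put
$$G_p(z)=\tfrac12\big(G(z+p)+G(z-p)\big)\quad\text{on }E_\tau\setminus\{\pm p\},$$
and let $N(p)$ be the number of critical points of $G_p$, counted in $E_\tau$. How large is $N(p)$, and how does it vary with $p$ on one fixed torus?

Write $\omega_0=0$, $\omega_1=\frac12$, $\omega_2=\frac{1+\tau}2$, $\omega_3=\frac\tau2$ and $E[2]=\{\omega_0,\dots,\omega_3\}$; these are the points with $p=-p$. If $p\in E[2]$, then $G_p(z)=G(z+p)$, and nothing new happens. The next easiest points are those with $2p\in E[2]\setminus\{0\}$, the points of order four.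

**Lemma 1.** Let $2p=\omega\in E[2]\setminus\{0\}$. Let $\pi:E\to E'=E/\{0,\omega\}$ be the quotient torus and $G'$ its Green function. Then $G_p(z)=\frac12G'(\pi(z)-\pi(p))$, and $N(p)$ is twice the number of critical points of $G'$.

*Proof.* Since $-p=p-\omega$, the fibre of $\pi$ over $\pi(p)$ is $\{p,-p\}$. Put $g(z)=G'(\pi(z)-\pi(p))$. The map $\pi$ is a local isometry of degree $2$ and $|E'|=|E|/2$, so
$$-\Delta g=\delta_p+\delta_{-p}-\tfrac2{|E|},\qquad \int_E g=2\int_{E'}G'=0 .$$
The function $2G_p$ satisfies the same two conditions. The difference is harmonic on a compact surface, so it is constant, and its integral is $0$. Hence $2G_p=g$. The critical points of $g$ form the $\pi$-preimage of a translate of those of $G'$, and $\pi$ is two-to-one. $\square$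

Lin and Wang proved that the Green function of a torus has either $3$ or $5$ critical points. So at points of order four $N(p)$ is $6$ or $10$. On rectangular tori the number for $G$ can be found by hand.

**Lemma 2.** If $\tau=ib$ with $b>0$, the only critical points of $G$ are $\omega_1,\omega_2,\omega_3$.

*Proof.* For every torus these three points are critical, since $G(\omega_k+z)=G(-\omega_k-z)=G(\omega_k-z)$. Let $v=\partial G/\partial(\operatorname{Re}z)$. Off $0$, $\Delta G$ is constant, so $v$ is harmonic. By uniqueness $G(-\bar z)=G(z)$; hence $v$ is odd about $\operatorname{Re}z=0$ and, by periodicity, about $\operatorname{Re}z=\frac12$. So $v=0$ on these two lines off $0$. Near $0$ the smooth part of $G$ is even in $\operatorname{Re}z$, so $v=-\operatorname{Re}z\,\big(\frac1{2\pi|z|^2}+O(1)\big)$. Consider $\{0<\operatorname{Re}z<\frac12\}\times(\mathbb R/b\mathbb Z)$ with a small half-disc at $0$ removed. On its boundary $v\le0$, and $v<0$ on the open half-circle. By the strong maximum principle $v<0$ inside. By symmetry $v>0$ for $-\frac12<\operatorname{Re}z<0$.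 So a critical point has $\operatorname{Re}z\in\{0,\frac12\}$ mod $1$. The same argument with $\partial G/\partial(\operatorname{Im}z)$ and $G(\bar z)=G(z)$ gives $\operatorname{Im}z\in\{0,\frac b2\}$ mod $b$. $\square$

**Example (hexagonal torus, $N=6$).** Let $\tau=\rho=e^{\pi i/3}$. Adjoining $\omega_1=\frac12$ to $\Lambda$ gives $\frac12(\mathbb Z+2\rho\,\mathbb Z)=\frac12(\mathbb Z+i\sqrt3\,\mathbb Z)$, because $2\rho=1+i\sqrt3$. This lattice is rectangular. Multiplication by $\rho$ preserves $\Lambda$ and permutes $\omega_1\to\omega_3\to\omega_2\to\omega_1$ mod $\Lambda$ (for instance $\rho^2/2=(\rho-1)/2\equiv\omega_2$), so the three quotients are rotations of one another. By Lemmas 1 and 2, $N(p)=6$ at all points $p$ of order four.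

**Example ($\tau=i\sqrt3$, $N=10$).** Let $p=\rho/2$, so $2p=\rho=\omega_2$. Adjoining $\omega_2$ to $\mathbb Z+i\sqrt3\,\mathbb Z$ gives the hexagonal lattice $\mathbb Z+\rho\mathbb Z$. There $z_0=\frac{1+\rho}3$ satisfies $\rho^2z_0=\frac{\rho-2}3\equiv z_0$. Rotation by $120^\circ$ about $z_0$ preserves the hexagonal Green function and fixes $z_0$, so the gradient at $z_0$ is invariant under a rotation by $120^\circ$ and vanishes. Thus $\pm z_0$ are critical besides the three half-periods, and by Lin and Wang there are exactly five critical points. Hence $N(p)=10$.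

For general $p$ the function $G_p$ no longer comes from a quotient, and we have to study all $p$ at once. The following is quoted: for $p\ne-p$, $N(p)\in\{4,6,8,10\}$, and each of these four numbers occurs for some pair $(\tau,p)$. The question concerns a single torus. It comes from Zhijie Chen, Erjuan Fu and Chang-Shou Lin, "Green functions, Hitchin's formula and curvature equations on tori II: Rectangular torus", arXiv:2512.05360 (2025).

**Conjecture A.** Fix any $\tau$. Then for every $N\in\{4,6,8,10\}$ there exists $p\in E_\tau$ such that $G_p(z)$ has exactly $N$ critical points.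

If $p=-p$, there are $3$ or $5$ critical points, so only $p\ne-p$ matters. We shall see that **Conjecture A is false**, and that the hexagonal torus is a counterexample. Symmetry alone does not show this. On the hexagonal torus take $p=\frac{1+\rho}3$. Then $\rho p\equiv-p$, so $G_p$ is invariant under $z\mapsto\rho z$, which acts with order $3$ on pairs $\{z,-z\}$. A pair is fixed only if $\rho z\equiv z$, giving $z=0$, or $(\rho+1)z\in\Lambda$, giving $z\in\{0,p,-p\}$. So the number of pairs $\pm z$ of critical points outside $E[2]$ is divisible by $3$. The four points of $E[2]$ will turn out to be critical, so $N(p)=4+2n$ with $3\mid n$, and symmetry together with the quoted result leaves both $4$ and $10$.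

## 2. The gradient in Weierstrass form and four forced critical points

Throughout, $b=\operatorname{Im}\tau$ and $a=\pi/b$. Recall $\zeta'=-\wp$, $\zeta(z+1)=\zeta(z)+\eta_1$, $\zeta(z+\tau)=\zeta(z)+\eta_2$, and Legendre's relation $\eta_1\tau-\eta_2=2\pi i$. Let $e_k=\wp(\omega_k)$ for $k=1,2,3$. Put
$$c=a-\eta_1,\qquad Z(z)=\zeta(z)+cz-a\bar z .$$

**Step 1. We show $-4\pi G_z=Z$.** Under $z\mapsto z+1$, $Z$ changes by $\eta_1+c-a=0$. Under $z\mapsto z+\tau$ it changes by $\eta_2+c\tau-a\bar\tau=\eta_2-\eta_1\tau+a(\tau-\bar\tau)=-2\pi i+2iba=0$. So $Z$ is $\Lambda$-periodic, and it is odd. Moreover $\partial_{\bar z}Z=\pi\delta_0-a=-4\pi G_{z\bar z}$, since $G_{z\bar z}=\frac14\Delta G$. Hence $-4\pi G_z-Z$ is holomorphic on $E$, so constant, and odd, so $0$.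

Therefore, with
$$V(z)=V_p(z)=\tfrac12\big(Z(z+p)+Z(z-p)\big),$$
we have
$$-4\pi\,\partial_zG_p=V,\qquad V_{\bar z}=-a,\qquad V_z=c-\tfrac12\big(\wp(z+p)+\wp(z-p)\big).\tag{1}$$

**Step 2. We read off the type of a critical point.** For real $g$, $\det D^2g=4(g_{z\bar z}^2-|g_{zz}|^2)$, as one checks from $g_{z\bar z}=\frac14(g_{xx}+g_{yy})$ and $g_{zz}=\frac14(g_{xx}-g_{yy}-2ig_{xy})$. Also $\Delta G_p=1/b>0$ off $\pm p$. So a critical point of $G_p$ is a nondegenerate minimum, degenerate, or a nondegenerate saddle according as $|V_z|<a$, $|V_z|=a$, $|V_z|>a$. There are no maxima.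

**Step 3. We find four critical points that are always present.** Let $p\ne-p$. Since $2\omega_k\in\Lambda$ and $Z$ is odd, $Z(\omega_k-p)=-Z(p-\omega_k)=-Z(p+\omega_k)$, so $V(\omega_k)=0$ for $k=0,1,2,3$. We call these the *trivial* critical points, and all others *nontrivial*. By (1) and evenness of $\wp$,
$$V_z(\omega_k)=c-\wp(p+\omega_k).\tag{2}$$

To express $\wp(p+\omega_k)$ in terms of $\wp(p)$, let $M_0=\mathrm{id}$ and
$$M_k(x)=e_k+\frac{\kappa_k}{x-e_k},\qquad \kappa_k=\prod_{j\ne k,\ 1\le j\le3}(e_k-e_j)\qquad(k=1,2,3).$$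
Then $\wp(p+\omega_k)=M_k(\wp(p))$. Indeed, in $(\wp(z+\omega_k)-e_k)(\wp(z)-e_k)$ each double pole meets a double zero, so this function is constant, and its value at $\omega_j$, $j\neq 0,k$, is $\kappa_k$. Consequently each $M_k$ is an involution of $\hat{\mathbb C}$, and $M_jM_k=M_l$ whenever $\omega_j+\omega_k\equiv\omega_l$.

## 3. Four discs in the sphere, and three theorems

Let $D=\{x:|x-c|<a\}$ and $D_k=M_k(D)$ for $k=0,\dots,3$. These are round open discs in $\hat{\mathbb C}$. For $x=\wp(p)$, (2) and Step 2 say: $\omega_k$ is a minimum of $G_p$ iff $x\in D_k$, degenerate iff $x\in\partial D_k$, and a saddle otherwise. Let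
$$d(x)=\#\{k:x\in D_k\}$$
be the number of trivial minima.

**Example (square torus).** Let $\tau=i$, so $a=\pi$. From $G(iz)=G(z)$ we get $Z(iz)=-iZ(z)$, and also $\zeta(iz)=-i\zeta(z)$. Comparing the terms $cz$ gives $ic=-ic$, so $c=0$ and $D_0=\{|x|<\pi\}$. Since $\wp(iz)=-\wp(z)$ and $i\omega_2\equiv\omega_2$, $i\omega_1=\omega_3$, we get $e_2=0$ and $e_3=-e_1$. Then $\kappa_2=-e_1^2$, $M_2(x)=-e_1^2/x$ and $D_2=\{|x|>e_1^2/\pi\}\cup\{\infty\}$. So a $D_k$ may contain $\infty$.

The last function we need, for $w\in E_\tau\setminus\{0\}$, is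
$$F(w)=F_\tau(w)=\tfrac12\big(Z(w)^2-\wp(w)\big)-c .$$
Here are the results.

**Theorem A.** Let $\tau=e^{\pi i/3}$. Then $N(p)\in\{4,6\}$ for all $p\ne-p$: $N(p)=4$ if $\wp(p)\in\bigcup_k\overline{D_k}$ and $N(p)=6$ otherwise, and both cases occur. So $8$ and $10$ never occur.

**Theorem B.** For any $\tau$: $N(p)\in\{4,6\}$ for all $p\ne-p$ if and only if $|F_\tau|\le a$ on $E_\tau\setminus\{0\}$. In that case the description in Theorem A holds. The set of such $\tau$ contains a neighborhood of the $SL_2(\mathbb Z)$-orbit of $e^{\pi i/3}$, so Conjecture A fails on a nonempty open set of $\tau$.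

**Theorem C.** If $\tau=ib$, $b>0$, then each of $4,6,8,10$ equals $N(p)$ for some $p$. The same holds for all $\tau$ in a neighborhood of the imaginary axis.

Theorem A disproves the conjecture, and Theorem C shows that its conclusion genuinely depends on $\tau$. By Theorem B, some $N(p)\ge8$ occurs exactly when $|Z^2-\wp-2c|>2\pi/\operatorname{Im}\tau$ somewhere on $E_\tau\setminus\{0\}$. We do not classify, for arbitrary $\tau$, which of the individual numbers occur. The proof of Theorem A uses none of the quoted results (they enter only in the remark on $p=-p$). Theorems B and C use the quoted finiteness of critical sets.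

## 4. What the index count gives, and what it leaves open

The critical set is symmetric under $z\mapsto-z$, so nontrivial critical points come in pairs. The first thing to try is a Morse count.

**Lemma 3.** Let $p\ne-p$ and suppose all critical points of $G_p$ are nondegenerate. Let $s$ and $m$ be the numbers of pairs of nontrivial saddles and nontrivial minima, and $d=d(\wp(p))$. Then these numbers are finite and $s-m=d-1$.

*Proof.* Nondegenerate critical points are isolated, and they do not accumulate at $\pm p$, where $|\nabla G_p|\to\infty$. So there are finitely many. Near $\pm p$ we have $G_p=-\frac1{4\pi}\log|z\mp p|+\text{smooth}$; the gradient is asymptotically radial there and has index $+1$. The Euler characteristic of the torus is $0$, and Poincaré–Hopf gives $2+(d+2m)-(4-d+2s)=0$. $\square$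

Hence $N(p)=4+2(s+m)=4+2(2m+d-1)$, and the count stops exactly here: it fixes only $s-m$. With $d=0$ it gives $N=2+4m$, so it cannot separate $6$ from $10$. Some control of one *type* of nontrivial critical point, uniform in $p$, is needed. In particular, if there were no nontrivial saddles, then $s=0$ would give $m=1-d$, hence $N\in\{4,6\}$.

## 5. Solving the critical point equation for $\wp(p)$

For fixed $p$, the equation $V_p(z)=0$ is neither holomorphic nor antiholomorphic in $z$. But $p$ enters it only through $\wp(p)$, and for $\wp(p)$ it can be *solved*.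

**Step 1. We put all nontrivial critical points, for all $p$, into the fibres of one map.** Recall
$$\zeta(z+p)+\zeta(z-p)-2\zeta(z)=\frac{\wp'(z)}{\wp(z)-\wp(p)}$$
(for $2p\notin\Lambda$ both sides are elliptic in $z$ with the same simple poles and residues, and odd; the other cases follow by continuity). So for $z\notin E[2]$, $p\neq\pm z$ and $x=\wp(p)$,
$$V_p(z)=Z(z)+\frac{\wp'(z)}{2(\wp(z)-x)},\tag{3}$$
with $V_p(z)=Z(z)$ if $x=\infty$. Put
$$\phi(z)=\wp(z)+\frac{\wp'(z)}{2Z(z)}\in\hat{\mathbb C}\qquad(z\in E\setminus E[2]).$$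
Here $\wp'(z)\ne0$, so $\phi(z)\ne\wp(z)$ always, and $\phi(z)=\infty$ iff $Z(z)=0$. Let $p\ne\pm z$, with $p\in E[2]$ allowed. If $Z(z)\ne0$, (3) vanishes iff $x=\phi(z)$; if $Z(z)=0$, it vanishes iff $x=\infty=\phi(z)$. So
$$V_p(z)=0\iff\phi(z)=\wp(p).$$
If $p=\pm z$, then $\phi(z)\ne\wp(p)$. Hence for $p\ne-p$ the nontrivial critical points of $G_p$ are precisely the $z\in E\setminus E[2]$ with $\phi(z)=\wp(p)$. As $\phi$ is even, they come in pairs $\pm z$. Let $n(x)$ be the number of pairs in $\phi^{-1}(x)$. Then
$$N(p)=4+2\,n(\wp(p)).\tag{4}$$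

**Step 2. We record how $\phi$ behaves under half-period shifts.** Let $\phi(z)=\wp(p)$. Then $p\ne\pm z$ and $V_{p+\omega_k}(z+\omega_k)=\frac12(Z(z+p+2\omega_k)+Z(z-p))=V_p(z)=0$. Also $p+\omega_k\ne\pm(z+\omega_k)$. So
$$\phi(z+\omega_k)=\wp(p+\omega_k)=M_k(\phi(z)).\tag{5}$$

**Step 3. We show that the type of a nontrivial critical point depends on $z$ alone.** By (1) the type is governed by $V_z$, which involves $p$. Eliminate $p$ with the classical identity
$$\big(\zeta(A)+\zeta(B)-\zeta(A+B)\big)^2=\wp(A)+\wp(B)+\wp(A+B)\qquad(A,B,A+B\notin\Lambda).$$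
Let $z\notin E[2]$, $\phi(z)=\wp(p)$, $A=z+p$, $B=z-p$; then $A,B,A+B=2z\notin\Lambda$. Since $Z-\zeta$ is additive and $Z(A)+Z(B)=2V_p(z)=0$, the left side is $Z(2z)^2$. Thus $\wp(z+p)+\wp(z-p)=Z(2z)^2-\wp(2z)$, and (1) becomes
$$V_z(z)=-F(2z).\tag{6}$$
So $z$ is a minimum, degenerate, or a saddle according as $|F(2z)|<a$, $=a$, $>a$.

**Step 4. We translate the type into the Jacobian sign of $\phi$.** Regard $V$ in (3) as a function of $(z,x)$. It is holomorphic in $x$, and $V_x=\frac{\wp'}{2(\wp-x)^2}\ne0$ on the solution set. Near $x=\infty$ use $y=1/x$: $V=Z+\frac{y\wp'}{2(y\wp-1)}$ and $V_y=-\frac{\wp'}{2(y\wp-1)^2}\ne0$, where $y\wp\ne1$ because $\phi(z)\ne\wp(z)$. By the implicit function theorem $\phi$ is real analytic. Differentiating $V(z,\phi(z))=0$ gives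
$$\phi_z=-\frac{V_z}{V_x},\qquad\phi_{\bar z}=\frac a{V_x},$$
and the same with $y$. So the Jacobian $J=|\phi_z|^2-|\phi_{\bar z}|^2$, whose sign does not depend on the chart, satisfies
$$\operatorname{sign}J(z)=\operatorname{sign}\big(|F(2z)|-a\big).\tag{7}$$
Saddles are points where $\phi$ preserves orientation; minima are points where it reverses orientation.

## 6. Four boundary circles

Since $\phi$ is even, it lives on the connected surface $X^\circ=(E\setminus E[2])/\pm$. This is a sphere with four punctures, and Theorem A needs a limit argument, so we compactify.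

**Step 1. We extend $\phi$ over the end at $0$.** Write $z=re^{i\theta}$, $u=r^2$, $\theta\in\mathbb R/\pi\mathbb Z$. As $z^2=ue^{2i\theta}$ is a coordinate near $0$ on $E/\pm$, the pair $(u,\theta)$, $u>0$, gives coordinates on $X^\circ$ near this end. From $\zeta=\frac1z+O(z^3)$ and $\wp=\frac1{z^2}+O(z^2)$,
$$zZ=1+cz^2-a|z|^2+O(r^4),\qquad z^3(2\wp Z+\wp')=2cz^2-2a|z|^2+O(r^4).$$
Both are convergent power series in $z,\bar z$ with only even total degrees. A monomial $z^k\bar z^l$ with $k+l$ even equals $u^{(k+l)/2}e^{i(k-l)\theta}$, so both are analytic in $(u,\theta)$ up to $u=0$, and the second is divisible by $u$. Hence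
$$\phi=\frac{2\wp Z+\wp'}{2Z}=\frac{z^3(2\wp Z+\wp')}{2z^2\cdot zZ}$$
extends analytically in $(u,\theta)$ to $u=0$, with
$$\phi(0,\theta)=c-ae^{-2i\theta}.\tag{8}$$

**Step 2. We extend over the other ends.** By (5), $\phi(\omega_k+z)=M_k(\phi(z))$. With the coordinates $(u,\theta)$ of $z$, $\phi$ extends near $\omega_k$ too, with boundary values $M_k(c-ae^{-2i\theta})$.

So $\phi$ extends continuously to a compact surface $X=X^\circ\cup C_0\cup C_1\cup C_2\cup C_3$ with boundary circles $C_k$ (each $u=0$), and maps $C_k$ homeomorphically onto $\partial D_k$. The circles where trivial critical points degenerate are thus the boundary of the map that records the nontrivial ones.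

**Definition.** A point $x\in\hat{\mathbb C}$ is *good* if $x\notin\{e_1,e_2,e_3,\infty\}\cup\bigcup_k\partial D_k$ and $x$ is a regular value of $\phi|_{X^\circ}$.

By Sard's theorem good points have full measure, so they are dense. If $x=\wp(p)$ is good, then $p\ne-p$, the trivial critical points are nondegenerate because $x\notin\bigcup\partial D_k$, and the nontrivial ones because $J\ne0$ there. So Lemma 3 applies: for good $x$, with $s,m,d$ taken at $x$,
$$s-m=d-1,\qquad n=s+m.\tag{9}$$

## 7. The function $F$ near the origin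

This section shows that $\{J<0\}$ is never empty, and gives the control near $w=0$ needed in Theorem B. Let $\delta=cw-a\bar w$. With $g_2=60\sum_{\lambda\ne0}\lambda^{-4}$,
$$Z=\tfrac1w+\delta-\tfrac{g_2}{60}w^3+O(|w|^5),\qquad \wp=\tfrac1{w^2}+\tfrac{g_2}{20}w^2+O(|w|^4).$$
So $Z^2=\frac1{w^2}+\frac{2\delta}w+\delta^2-\frac{g_2}{30}w^2+O(|w|^4)$, and since $\frac1{30}+\frac1{20}=\frac1{12}$,
$$F=-a\frac{\bar w}w+\tfrac12(cw-a\bar w)^2-\tfrac{g_2}{24}w^2+O(|w|^4).$$
For $w=re^{i\theta}$ multiply by $-\frac w{a\bar w}=-\frac{e^{2i\theta}}a$, which does not change $|F|/a$: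
$$-\frac w{a\bar w}F=1+r^2\Big[-\frac a2+ce^{2i\theta}-\frac{c^2-g_2/12}{2a}e^{4i\theta}\Big]+O(r^4).$$
Hence
$$|F|^2=a^2\big(1+2r^2h(\theta)+O(r^4)\big),\qquad h(\theta)=-\frac a2+\operatorname{Re}\Big[ce^{2i\theta}-\frac{c^2-g_2/12}{2a}e^{4i\theta}\Big].\tag{10}$$
The error is locally uniform in $\tau$. For $\tau$ in a compact set the nonzero lattice vectors have length at least some $\mu>0$, so $|\sum\lambda^{-2j}|\le\mu^{4-2j}\sum|\lambda|^{-4}$ bounds all Laurent coefficients.

The mean of $h$ is $-a/2<0$, so $h(\theta)<0$ for some $\theta$. Therefore, for every $\tau$, the set $\{|F|<a\}$ is nonempty. Moreover $|F|^2-a^2$ is real analytic and not identically $0$ on the connected set $E\setminus\{0\}$, so $\{|F|=a\}$ is nowhere dense. Pulling back by $z\mapsto2z$, we see that $\{J<0\}$ is nonempty and $\{J=0\}$ is nowhere dense in $X^\circ$.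

## 8. Counting when $\phi$ nowhere preserves orientation

**Proposition 4.** Suppose $J\le0$ on $X^\circ$, and suppose:

(O) if $z_0\in X^\circ$ and $\phi(z_0)\notin\{e_1,e_2,e_3,\infty\}$, then for every neighborhood $O$ of $z_0$ the set $\phi(O)$ contains a neighborhood of $\phi(z_0)$.

Then the $D_k$ are pairwise disjoint. For $p\ne-p$, $N(p)=4$ if $\wp(p)\in\bigcup_k\overline{D_k}$ and $N(p)=6$ otherwise, and both cases occur.

*Proof.*

**Step 1. We count at good points.** At a good $x$ all $J$ on the fibre are nonzero, hence negative, so $s=0$. By (9), $n(x)=m=1-d(x)$. In particular $d\le1$ at good points. Good points are dense and the $D_k$ are open, so the $D_k$ are pairwise disjoint.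

From now on let $x=\wp(p)$ with $p\ne-p$, so $x\notin\{e_1,e_2,e_3,\infty\}$.

**Step 2. We show $n(x)\le1$.** If $\phi^{-1}(x)$ contained two points of $X^\circ$, take disjoint neighborhoods of them. By (O) all points near $x$, in particular some good point, have at least two preimages. This contradicts Step 1.

**Step 3. We show $n(x)=0$ if $x\in\overline{D_k}$.** If $n(x)=1$, then by (O) $n\ge1$ in a neighborhood of $x$. That neighborhood contains a good point of $D_k$, where $n=1-d=0$, a contradiction.

**Step 4. We show $n(x)=1$ if $x\notin\bigcup\overline{D_k}$.** Take good $x_j\to x$ outside $\bigcup\overline{D_k}$. Then $n(x_j)=1$. The preimages accumulate in the compact $X$ at some $z$ with $\phi(z)=x$. Since $\phi(C_k)=\partial D_k\not\ni x$, we have $z\in X^\circ$. So $n(x)\ge1$, and $n(x)=1$ by Step 2.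

With (4) this gives the values of $N$.

**Step 5. We show that both cases occur.** A point of $D_0\setminus\{e_1,e_2,e_3\}$ gives $N=4$. For $N=6$ it suffices that the open set $\hat{\mathbb C}\setminus\bigcup_k\overline{D_k}$ is nonempty. Suppose it is empty. Then $\hat{\mathbb C}\setminus\overline{D_0}$ lies in the closed set $\bigcup_{k\ge1}\overline{D_k}$, hence so does its closure, which contains $\partial D_0$. So some $\overline{D_k}$, $k\ge1$, contains infinitely many points of $\partial D_0$. None of them lies in the open set $D_k$, since $D_k\cap D_0=\emptyset$; so they lie on $\partial D_k$. Two circles with three common points coincide, so $D_k=\hat{\mathbb C}\setminus\overline{D_0}$. Then the complement of $D_0\cup D_k$ is a circle and has no room for the other two nonempty open discs, a contradiction. $\square$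

## 9. The hexagonal torus

**Proposition 5.** For $\tau=e^{\pi i/3}$, $|F(w)|<a$ for all $w\in E_\tau\setminus\{0\}$.

*Proof.* Here $b=\frac{\sqrt3}2$ and $a=\frac{2\pi}{\sqrt3}\in(3.62,3.63)$. Let $\rho=e^{\pi i/3}$, so $\rho\Lambda=\Lambda$.

**Step 1. We use the symmetry to simplify $F$.** From $G(\rho z)=G(z)$ we get $Z(\rho z)=\rho^{-1}Z(z)$; also $\zeta(\rho z)=\rho^{-1}\zeta(z)$. Comparing the terms $cz$ gives $c\rho=c\rho^{-1}$, so $c=0$. Let $G_m=\sum_{\lambda\ne0}\lambda^{-m}$ for even $m\ge4$. Since $\rho^{-m}G_m=G_m$, it vanishes unless $6\mid m$. The shortest nonzero lattice vectors have length $1$, so for $0<|w|<1$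
$$\zeta=\tfrac1w-S,\quad S=\sum_{k\ge1}G_{6k}w^{6k-1},\quad \wp=\tfrac1{w^2}+\sum_{k\ge1}(6k-1)G_{6k}w^{6k-2},\quad Z=\tfrac1w-a\bar w-S .$$
Squaring $Z$,
$$F=-\frac{a\bar w}w+\frac{a^2\bar w^2}2-\frac Sw+a\bar wS+\frac{S^2}2-\frac12\sum_{k\ge1}(6k-1)G_{6k}w^{6k-2}.$$
Let $t=|w|^2$ and $K=-\frac w{a\bar w}F$, so $|K|=|F|/a$. The three terms linear in the $G_{6k}$ contribute $G_{6k}w^{6k}\big(\frac1{at}-1+\frac{6k-1}{2at}\big)$, so
$$K=1-\frac{at}2+\sum_{k\ge1}G_{6k}w^{6k}\Big(\frac{6k+1}{2at}-1\Big)-\frac w{2a\bar w}S^2 .$$

**Step 2. We reduce the claim to one inequality.** Every point of $E_\tau$ has a representative with $|w|\le\frac1{\sqrt3}$, the circumradius of an equilateral triangle of side $1$. So take $0<t\le\frac13$. Then $\frac{at}2<1$, and $\frac{6k+1}{2a}\ge\frac7{2a}>0.96>t$. With $|w^{6k}|=t^{3k}$,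
$$|K|\le1-t\Big[\frac a2-\sum_{k\ge1}|G_{6k}|t^{3k-2}\Big(\frac{6k+1}{2a}-t\Big)-\frac{|S|^2}{2at}\Big].$$
We show that the bracket is positive.

**Step 3. We bound the $G_{6k}$.** Arrange $\Lambda\setminus\{0\}$ in hexagonal rings. The $n$-th ring has $6n$ points of modulus at least $n\frac{\sqrt3}2$; the first has $6$ points of modulus $1$. Since all $|\lambda|\ge1$,
$$|G_{6k}|\le\sum_{\lambda\ne0}|\lambda|^{-6}\le6+\sum_{n\ge2}6n\cdot\frac{64}{27n^6}=6+\frac{128}9\sum_{n\ge2}n^{-5}\le6+\frac{128}9\Big(\frac1{32}+\frac1{243}+\frac1{324}\Big)<6.6,$$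
where $\sum_{n\ge4}n^{-5}\le\int_3^\infty x^{-5}dx=\frac1{324}$.

**Step 4. We bound the terms** for $0<t\le\frac13$, using $2a>7.24$.

* $k=1$: $t(\frac7{2a}-t)$ increases on $[0,\frac13]$, since $\frac7{4a}>\frac13$. So the term is at most $6.6\cdot\frac13(0.967-0.333)<1.40$.
* $k=2$: at most $6.6\cdot\frac1{81}\cdot\frac{13}{7.24}<0.15$.
* $k\ge3$: the bound for $k=3$ is $6.6\cdot\frac{19}{7.24}\cdot3^{-7}<0.008$, and successive bounds have ratio at most $\frac{25}{19\cdot27}<0.05$. The total is less than $0.01$.
* $|S|\le6.6\,t^{5/2}\sum_{j\ge0}t^{3j}\le6.6\,t^{5/2}\cdot\frac{27}{26}$, so $\frac{|S|^2}{2at}\le\frac{43.56\cdot1.08}{7.24\cdot81}<0.09$.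

The sum is less than $1.65$, while $\frac a2>1.81$. So $|K|<1$. $\square$

*Proof of Theorem A.* If $z\notin E[2]$, then $2z\ne0$, so Proposition 5 and (7) give $J<0$ on all of $X^\circ$. Hence $\phi|_{X^\circ}$ is a local homeomorphism and (O) holds. Proposition 4 is the assertion. $\square$

**This disproves Conjecture A.**

**Check of the disc picture.** Since $g_2=0$, $\wp'^2=4\wp^3-g_3$, so the $e_k$ are the roots of $x^3=e^3$ with $e=e_1$, which is real because $\Lambda$ is invariant under conjugation. The six first-ring vectors satisfy $\lambda^{-6k}=1$, so Step 3 gives $|G_{6k}-6|<0.6$. Hence all $G_{6k}>0$, and $e=\wp(\frac12)\ge4+\frac{5}{16}G_6>5.6>a$. As $\kappa_1=3e^2$, $M_1(x)=\frac{e(x+2e)}{x-e}$. It decreases on $[-a,a]$, so $D_1$ has real diameter $(M_1(a),M_1(-a))$ with $M_1(-a)=-\frac{e(2e-a)}{e+a}$. This lies to the left of $-a$ iff $2e^2-2ae-a^2>0$, i.e. $e>\frac{1+\sqrt3}2a$. Since $\frac{1+\sqrt3}2a<1.37\cdot3.63<5$, this holds, and $\overline{D_0}\cap\overline{D_1}=\emptyset$ as the theorem allows. The point $p=\frac{1+\rho}3$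 of Section 1 has $\wp(p)=0$, since $\wp(\rho p)=\rho^{-2}\wp(p)$ and $\rho p\equiv-p$. So $\wp(p)\in D_0$ and $N(p)=4$. Symmetry had left $4$ or $10$.

## 10. The criterion $|F_\tau|\le a$

*Proof of Theorem B.*

**Step 1 ($\Leftarrow$). We replace the local homeomorphism property by a degree argument.** Assume $|F|\le a$. Then $J\le0$ on $X^\circ$ by (7), and $\{J=0\}$ is nowhere dense by Section 7. We verify (O). Let $z_0\in X^\circ$ and $x=\phi(z_0)\notin\{e_k,\infty\}$. Then $x=\wp(p)$ with $p\ne-p$, and the fibre over $x$ is finite by the quoted result. So there are arbitrarily small closed discs $O$ about $z_0$ with $\phi^{-1}(x)\cap O=\{z_0\}$ and $\phi(O)\subset\mathbb C$. For $y$ near $x$, the winding number $w(y)$ of $\phi(\partial O)$ about $y$ is constant. If $y$ is near $x$ and is a regular value of $\phi$ on $O$, then $w(y)$ is the sum of $\operatorname{sign}J$ over the preimages of $y$ in $O$, that is, minus their number. Arbitrarily near $z_0$ there is a point with $J<0$, near which $\phi$ is a local diffeomorphism. So by Sard there are,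 arbitrarily near $x$, regular values with a preimage in $O$. Hence $w\le-1$ near $x$. A point without preimage in $O$ would have $w=0$. So every point near $x$ has a preimage in $O$, which is (O). Proposition 4 gives the description in Theorem A, in particular $N(p)\in\{4,6\}$.

**Step 2 ($\Rightarrow$). We show that injectivity of $\phi$ forces one sign of $J$.** Assume $N(p)\in\{4,6\}$ for all $p\ne-p$, i.e. $n(x)\le1$ for $x\notin\{\infty,e_1,e_2,e_3\}$. By Section 5, Step 1, with $p=0$, $\phi^{-1}(\infty)\cap X^\circ$ consists of the pairs of critical points of $G$ outside $E[2]$; it is finite by Lin and Wang. By (5) and $M_k(\infty)=e_k$, $\phi^{-1}(e_k)\cap X^\circ$ is its translate by $\omega_k$, also finite. So $X'=X^\circ\setminus\phi^{-1}\{\infty,e_1,e_2,e_3\}$ is a connected surface, and $\phi$ is injective on it. By invariance of domain $\phi|_{X'}$ is a homeomorphism onto an open set, and its local degree is a constant $\pm1$. Where $J\ne0$ this degree is $\operatorname{sign}J$, so $J$ does not take both signs on $X'$. The open set $\{J<0\}\subset X^\circ$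 is nonempty by Section 7, so it meets $X'$, whose complement is finite. Therefore $J\le0$ on $X'$, and by continuity on $X^\circ$. Since $2z$ runs over $E\setminus\{0\}$ as $z$ runs over $E\setminus E[2]$, (7) gives $|F|\le a$ on $E\setminus\{0\}$.

**Step 3. We find an open set of such $\tau$.** At $\tau_0=e^{\pi i/3}$ we have $c=g_2=0$, so $h\equiv-\frac a2$ in (10). As $c,g_2,a$ are continuous in $\tau$, for $\tau$ near $\tau_0$ we have $h\le-\frac a4$. The error in (10) is locally uniform, so there is $r_0>0$ with $|F_\tau|<a$ for $0<|w|\le r_0$ and all $\tau$ near $\tau_0$. On the compact remainder of the torus the strict inequality of Proposition 5 persists for $\tau$ near $\tau_0$ by continuity of $F_\tau(w)$ in $(w,\tau)$. So the criterion holds in a neighborhood of $\tau_0$. If $\tau'=\frac{\alpha\tau+\beta}{\gamma\tau+\delta}$ with $\begin{pmatrix}\alpha&\beta\\\gamma&\delta\end{pmatrix}\in SL_2(\mathbb Z)$, then $\Lambda_{\tau'}=(\gamma\tau+\delta)^{-1}\Lambda_\tau$. Scaling preserves Green functions (Section 1), so the set of values $N(p)$,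 $p\ne-p$, is the same for $\tau$ and $\tau'$. This carries the neighborhood along the orbit. $\square$

## 11. Minima as attracting fixed points

For Theorem C we must identify $N$ exactly at certain $p$ where nontrivial minima are present. Producing minima will be a matter of degrees. What is missing is an upper bound, and this holds for every $\tau$.

**Lemma 6.** For good $x$: $d+m\le2$. Hence $(d,m)$ is one of $(1,0),(2,0),(0,1),(1,1),(0,2)$, with $N=4,6,6,8,10$ respectively.

*Proof.* The method is that of Bergweiler–Eremenko. Let $x=\wp(p)$.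

**Step 1. We turn critical points into fixed points.** We have $V(z)=a(H(z)-\bar z)$ with
$$H(z)=\frac1a\Big(\tfrac12\big(\zeta(z+p)+\zeta(z-p)\big)+cz\Big).$$
Put $f=\overline H$, an antiholomorphic map from $\mathbb C\setminus(\pm p+\Lambda)$ to $\mathbb C$. Then $V(z)=0\iff f(z)=z$. Since $H'=V_z/a$, minima are exactly the fixed points with $|H'|<1$, i.e. the attracting ones. Next, $H(z+1)=H(z)+\frac{\eta_1+c}a=H(z)+1$ and
$$H(z+\tau)=H(z)+\frac{\eta_2-\eta_1\tau+a\tau}a=H(z)+\tau-2ib=H(z)+\bar\tau .$$
So $f(z+\lambda)=f(z)+\lambda$ for $\lambda\in\Lambda$. Also $f$ is odd. By (1), $H'$ is elliptic with exactly two poles $\pm p$ mod $\Lambda$, both double; so it has $4$ zeros mod $\Lambda$ with multiplicity. It is even and periodic, hence even about each half-period, so its order at a half-period is even.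

**Step 2. We set up basins.** Let $z_0$ be an attracting fixed point. Its basin $B(z_0)\subset\mathbb C$ is the set of points whose iterates are all finite and converge to $z_0$. It is the union of the iterated preimages of a small disc about $z_0$, so it is open. Let $U$ be the component of $B(z_0)$ containing $z_0$. It contains no poles, and $f(U)$ is a connected subset of $B(z_0)$ containing $z_0$, so $f(U)\subset U$.

**Step 3. We show that $U$ contains a zero of $H'$.** Suppose not. Then $f|_U$ is a local homeomorphism. We show that paths lift. Let $\gamma:[0,t_1]\to U$ be a path with a lift $\tilde\gamma:[0,t_1)\to U$, $f\circ\tilde\gamma=\gamma$.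

(i) Suppose $\tilde\gamma$ has a finite accumulation point $y^*$ as $t\to t_1$. It is not a pole, since $f\to\gamma(t_1)\ne\infty$ along a sequence tending to $y^*$. So $f(y^*)=\gamma(t_1)\in U$, and $y^*\in B(z_0)\cap\overline U$. The component of the open set $B(z_0)$ containing $y^*$ meets $U$, so it is $U$, and $y^*\in U$. Some neighborhood of $y^*$ in $U$ is mapped homeomorphically onto a neighborhood $M$ of $\gamma(t_1)$. Choose $t'$ near $t_1$ with $\tilde\gamma(t')$ in that neighborhood and $\gamma([t',t_1])\subset M$. The local inverse along $\gamma|_{[t',t_1]}$ agrees with $\tilde\gamma$ at $t'$, hence on $[t',t_1)$ by uniqueness of lifts. So $\tilde\gamma\to y^*$, and the lift extends to $t_1$.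

(ii) Otherwise $\tilde\gamma\to\infty$. Remove small open discs with disjoint closures about the poles $\pm p+\Lambda$. On the rest, $f(z)-z$ is periodic and bounded. Since $\tilde\gamma\to\infty$, it cannot eventually stay in one disc, and passing from one disc to another it crosses the rest. So it meets the rest at parameters tending to $t_1$, where $|f(\tilde\gamma)|\to\infty$. This contradicts $f(\tilde\gamma)=\gamma$.

Thus paths in $U$ lift, starting at any given preimage of the initial point. In particular $f(U)=U$, since paths from $z_0=f(z_0)$ lift from $z_0$. A local homeomorphism onto a connected surface with this property is a covering. So $f:U\to U$ is an antiholomorphic covering. $U$ omits the infinitely many poles, so it is hyperbolic, and $f$ is a local isometry of its hyperbolic metric. At the fixed point $z_0$ this gives $|H'(z_0)|=1$, contrary to $|H'(z_0)|<1$.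

**Step 4. We count.** We have $B(z_0+\lambda)=B(z_0)+\lambda$, and basins of distinct fixed points are disjoint. Hence, if $z_0,z_0'$ are attracting fixed points inequivalent mod $\Lambda$, zeros of $H'$ in their basins are inequivalent: if $q\in B(z_0)$ and $q+\lambda\in B(z_0')$, then $B(z_0+\lambda)$ meets $B(z_0')$, so $z_0'=z_0+\lambda$.

If $2z_0\in\Lambda$, then $\iota(z)=2z_0-z$ satisfies $f(\iota(z))=2z_0+f(-z)=\iota(f(z))$ and fixes $z_0$, so $\iota(U)=U$. With a zero $q$ of $H'$, $U$ contains the zero $\iota(q)$. Either $q,\iota(q)$ are inequivalent mod $\Lambda$, or $2q\in\Lambda$ and the zero $q$ has order at least $2$. So each trivial minimum uses at least $2$ of the $4$ zeros. Each pair $\pm z_0$ of nontrivial minima consists of two inequivalent fixed points, so it also uses at least $2$. Hence $2d+2m\le4$.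

**Step 5. We list the cases.** By (9), $s=m+d-1\ge0$ and $n=2m+d-1$. With $1\le d+m\le2$ this leaves the five pairs stated, with $n=0,1,1,2,3$; apply (4). $\square$

## 12. Rectangular tori: two crossing discs

*Proof of Theorem C.* Multiplication by $1/\tau$ carries $E_{ib}$ to $E_{i/b}$ up to similarity, so assume $\tau=ib$ with $b\ge1$. As $\Lambda$ is closed under conjugation and $\bar\omega_k\equiv\omega_k$, all $e_k,\eta_1,c$ are real. Put $q=e^{-\pi b}\le e^{-\pi}<0.0433$, and
$$L=c-a=-\eta_1,\qquad R=c+a=L+2a .$$
Then $D_0=D$ has real diameter $(L,R)$. The $M_k$ are real, so each $D_k$ is symmetric about $\mathbb R$. The plan: $N=4$ comes from small $p$, and the other three numbers from the sectors at a point where $\partial D_0$ and $\partial D_1$ cross.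

**Step 1. We locate the $e_k$.** We have
$$\wp(z)+\eta_1=\sum_{n\in\mathbb Z}\frac{\pi^2}{\sin^2\pi(z+n\tau)},\qquad \wp(z)+\frac{\eta_2}\tau=\sum_{n\in\mathbb Z}\frac{\pi^2/\tau^2}{\sin^2(\pi(z+n)/\tau)} .$$
In each formula both sides are elliptic with the same principal parts, so they differ by a constant. In the first, both sides have integral $0$ over $[z_0,z_0+1]$, since $\int\wp=-\eta_1$ and $-\pi\cot\pi(z+n\tau)$ has period $1$. In the second, the same holds over $[z_0,z_0+\tau]$. Legendre's relation gives $\frac{\eta_2}\tau=\eta_1-2a=-R$. The first formula at the half-periods gives $e_1-L=\pi^2P$, $e_2-L=\pi^2A$, $e_3-L=-\pi^2B$ with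
$$P=\sum_n\operatorname{sech}^2(\pi bn),\quad A=\sum_n\operatorname{sech}^2\big(\pi b(n+\tfrac12)\big),\quad B=\sum_n\operatorname{csch}^2\big(\pi b(n+\tfrac12)\big).$$
The second, with $\tau^2=-b^2$, gives
$$e_1-R=\frac{\pi^2}{b^2}\sum_n\operatorname{csch}^2\frac{\pi(n+\frac12)}b>0,\qquad e_2-R=-\frac{\pi^2}{b^2}\sum_n\operatorname{sech}^2\frac{\pi(n+\frac12)}b<0 .$$
Hence
$$e_3<L<e_2<R<e_1,\qquad\text{so } e_k\notin\partial D\ (k=1,2,3).\tag{11}$$

**Step 2. We obtain $N=4$ for small $p$.** By Lemma 2, $G$ has no critical points outside $E[2]$, so $\phi^{-1}(\infty)\cap X^\circ=\emptyset$. By (11), $\infty=M_k(e_k)\notin\partial D_k$ for $k=1,2,3$, and $\infty\notin\partial D_0$. So $\infty\notin\phi(X)$, which is compact. Hence $n=0$ near $\infty$, and $N(p)=4$ for all small $p\ne0$.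

**Step 3. We bound the series.** For $y>0$, $\operatorname{sech}^2y=\frac{4e^{-2y}}{(1+e^{-2y})^2}$ and $\operatorname{csch}^2y=\frac{4e^{-2y}}{(1-e^{-2y})^2}$. So
$$1\le P\le1+\frac{8q^2}{1-q^2},\qquad \frac{8q}{(1+q)^2}\le A\le\frac{8q}{1-q^2}<0.35,\qquad \frac{8q}{(1-q)^2}\le B\le\frac{8q}{(1-q)^2(1-q^2)} .$$
From $\operatorname{csch}^2y-\operatorname{sech}^2y=4\operatorname{csch}^2(2y)$,
$$0<B-A=\sum_n4\operatorname{csch}^2\big(2\pi b(n+\tfrac12)\big)\le\frac{32q^2}{(1-q^2)^2(1-q^4)} .$$

**Step 4. We show that $\partial D_0$ and $\partial D_1$ cross.** Since $\kappa_1=(e_1-e_2)(e_1-e_3)=\pi^4(P-A)(P+B)>0$, with $\ell=e_1-L=\pi^2P$ we get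
$$\ell^2-\kappa_1=\pi^4\big(AB-P(B-A)\big).$$
This is positive: $AB\ge\frac{64q^2}{(1-q^2)^2}$, while $P(B-A)\le1.02\cdot\frac{32q^2}{(1-q^2)^2}$, because $P/(1-q^4)\le1.02$. It is less than $\pi^4AB\le\pi^4\cdot64q^2\cdot1.1$, since $(1-q)^2(1-q^2)^2>\frac1{1.1}$. As $be^{-2\pi b}$ decreases for $b\ge1$, $bq^2\le e^{-2\pi}$ and $\pi bAB\le70.4\,\pi e^{-2\pi}<0.5<2$. Hence $\ell^2-\kappa_1<\frac{2\pi^3}b\le2a\ell$, using $P\ge1$. Now $M_1(L)-L=\ell-\frac{\kappa_1}\ell=\frac{\ell^2-\kappa_1}\ell\in(0,2a)$, so $L<M_1(L)<R$. As $\kappa_1>0$, $M_1$ is a decreasing involution of $(-\infty,e_1)\supset[L,R]$. So $M_1(R)<M_1(M_1(L))=L$, and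
$$M_1(R)<L<M_1(L)<R .$$
The pole $e_1$ of $M_1$ lies outside $\overline D$, so $D_1$ is the disc with real diameter $(M_1(R),M_1(L))$. The interlacing endpoints show that $\partial D_0$ and $\partial D_1$ cross transversally at two points $x^*,\overline{x^*}$ with $\operatorname{Im}x^*>0$, and $D_0\cap D_1\ne\emptyset$.

**Step 5. We show $x^*\notin\overline{D_2}\cup\overline{D_3}$.** Let $l=e_2-L=\pi^2A$ and $r=R-e_2<2a=\frac{2\pi}b$. We have $\kappa_2=(e_2-e_1)(e_2-e_3)<0$ and $|\kappa_2|=\pi^4(P-A)(A+B)>2\pi^4A(1-A)$. Since $\frac1{\pi b}<0.32<0.65<1-A$,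
$$lr<\frac{2\pi^3A}b<2\pi^4A(1-A)<|\kappa_2| .$$
In the coordinate $y=x-e_2$, $M_2$ is $y\mapsto-|\kappa_2|/y$, and $D$ has real diameter $(-l,r)\ni0$. So $D_2$ is the complement of the closed disc with diameter $[-|\kappa_2|/r,\,|\kappa_2|/l]$. Since $|\kappa_2|/r>l$ and $|\kappa_2|/l>r$, the interior of that disc contains $\overline{D_0}$, so $\overline{D_0}\cap\overline{D_2}=\emptyset$. Apply $M_1$: as $M_1M_2=M_3$, $\overline{D_1}\cap\overline{D_3}=\emptyset$. The point $x^*$ lies in $\overline{D_0}\cap\overline{D_1}$, so it avoids $\overline{D_2}$ and $\overline{D_3}$.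

**Step 6. We compute how a local degree jumps across $\partial D_0$ at $x^*$.** The set $\phi^{-1}(x^*)\subset X$ consists of one point $\xi_0\in C_0$, one point $\xi_1\in C_1$, and finitely many points of $X^\circ$, by the quoted result ($x^*$ is non-real, so $x^*\notin\{e_k,\infty\}$). Choose a closed half-disc neighborhood $O_0$ of $\xi_0$ in $X$ with $\phi^{-1}(x^*)\cap O_0=\{\xi_0\}$ and $\phi(O_0)\subset\mathbb C$. Its positively oriented boundary $\Gamma$ consists of an arc of $C_0$ with $\xi_0$ in its interior and an arc whose image avoids $x^*$. Since $\phi:C_0\to\partial D_0$ is a homeomorphism, for a small disc $W$ centered at $x^*$ the set $\phi(\Gamma)\cap W$ is the arc $W\cap\partial D_0$, traversed once. So the winding number of $\phi(\Gamma)$ about $x$ is a constant $i_0$ on $W\cap D_0$ and a constant $o_0$ on $W\setminus\overline{D_0}$. For good $x\in W$ it equals $\sum\operatorname{sign}J$ over the preimages of $x$ in $O_0$: cut out small discs about these interior points and add winding numbers. By (7) this is the number of saddles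 minus the number of minima in $O_0$, counted as pairs $\pm z$.

For the orientation, $d(\operatorname{Re}z)\wedge d(\operatorname{Im}z)=\frac12du\wedge d\theta$ and $O_0$ lies in $u\ge0$. The outward normal on $C_0$ is $-\partial_u$, so the positive direction is $-\partial_\theta$: along $\Gamma$, $\theta$ decreases on $C_0$. By (8), $c-ae^{-2i\theta}$ then moves counterclockwise on $\partial D_0$, with $D_0$ on the left. The winding number on the left of an arc traversed once exceeds that on the right by $1$:
$$i_0=o_0+1.\tag{12}$$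

**Step 7. We transport this to $\xi_1$ by a symmetry.** Let $T(z)=\bar z+\frac12$ and $Q(x)=\overline{M_1(x)}$. Since $T(-z)\equiv-T(z)$, $T$ acts on $X^\circ$. It swaps $\omega_0,\omega_1$ and swaps $\omega_2,\omega_3$; in the coordinates at the ends it is $(u,\theta)\mapsto(u,-\theta)$. So it induces an orientation-reversing homeomorphism of $X$, smooth on $X^\circ$, with $T(C_0)=C_1$. Since $\Lambda$ is conjugation-invariant and $c$ is real, $\phi(\bar z)=\overline{\phi(z)}$, and (5) gives
$$\phi\circ T=Q\circ\phi .$$
$Q$ is an involution, since $M_1$ is real. It permutes $\{e_1,e_2,e_3,\infty\}$, swaps $D_0,D_1$ and swaps $D_2,D_3$, and by the last identity it preserves regular values; so it preserves the set of good points. As $\kappa_1>0$, $M_1$ maps the upper half-plane to the lower one. It preserves $\partial D_0\cap\partial D_1=\{x^*,\overline{x^*}\}$, so $M_1(x^*)=\overline{x^*}$ and $Q(x^*)=x^*$. Hence $T(\xi_0)\in C_1$ lies over $x^*$, i.e. $T(\xi_0)=\xi_1$. Both $T$ and $Q$ reverse orientation, so $T$ preserves the sign of $J$.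

Put $O_1=T(O_0)$. If $x$ and $Q(x)$ are good points of $W$, the sum of $\operatorname{sign}J$ over the preimages of $x$ in $O_1$ equals the sum for $Q(x)$ in $O_0$. It is therefore $i_1=i_0$ if $x\in D_1$ and $o_1=o_0$ if $x\notin\overline{D_1}$. Choose $O_0$ at the start so small that $O_0\cap O_1=\emptyset$. Then shrink $W$ to a disc about $x^*$ on which all of this holds for every good $x$ (inside the old $W\cap Q(W)$), and with $W\cap(\overline{D_2}\cup\overline{D_3})=\emptyset$ by Step 5.

**Step 8. We read off $6$, $8$ and $10$ from the sectors at $x^*$.** By transversality the three sectors below are nonempty and open, and good points are dense.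

* $N=6$. Take good $x\in W\cap D_0\cap D_1$. Then $d=2$, so $m=0$ by Lemma 6, $s=1$ by (9), and $N=6$. The only pair in the fibre is a saddle pair, so $i_0,i_1\ge0$ and $i_0+i_1\le1$. As $i_0=i_1$, both are $0$. By (12), $o_0=o_1=-1$.
* $N=8$. Take good $x\in W\cap D_1\setminus\overline{D_0}$. Then $d=1$, and $o_0=-1$ gives a minimum in $O_0$, so $m\ge1$. By Lemma 6, $(d,m)=(1,1)$ and $N=8$.
* $N=10$. Take good $x\in W\setminus(\overline{D_0}\cup\overline{D_1})$. Then $d=0$, and $o_0=o_1=-1$ give minima in both of the disjoint sets $O_0$ and $O_1$, so $m\ge2$. By Lemma 6, $(d,m)=(0,2)$ and $N=10$.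

With Step 2, all of $4,6,8,10$ occur on $E_{ib}$.

**Step 9. We pass to a neighborhood of the imaginary axis.** Each of the four numbers is realized at some $p$ with $\wp(p)$ good; in Step 2 choose $p$ small with $\wp(p)$ good. Fix such a $p$ on $E_{\tau_1}$, $\tau_1=ib$, and let $\tau$ be near $\tau_1$. Near $\pm p$ we have $V=\frac1{2(z\mp p)}+O(1)$ uniformly in $\tau$, so there are no zeros of $V$ in fixed punctured discs about $\pm p$. All zeros of $V$ at $\tau_1$ are nondegenerate; by the implicit function theorem each has a neighborhood that contains exactly one zero for $\tau$ near $\tau_1$. On the remaining compact part of the torus $|V|$ is bounded below at $\tau_1$, hence has no zeros for $\tau$ near $\tau_1$. So $N(p)$ is unchanged. Doing this for the four values of $p$ and for every $b>0$ gives the neighborhood. $\square$
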